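\title{Commutators of ideals in von Neumann algebras}

\begin{abstract}
We prove that $[M,IJ]=[I,J]$ for every von Neumann algebra $M$ and all two-sided ideals $I,J\subseteq M$, closed or not. A commutator of positive elements $x\in I$ and $y\in J$ is cut along the spectral projections of $x$ and $y$. The parts governed by properly infinite projections are handled by infinite repetition. The remaining part is a series of trace-zero elements in an increasing sequence of finite corners, and we show that such a series is a finite sum of commutators by redistributing its center-valued trace among orthogonal corners. As a consequence, $[x,y]$ is a universally bounded sum of commutators $[m,axbyc]$ with universally bounded coefficients.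
\end{abstract}

\section{Introduction}

Let $M$ be a von Neumann algebra. For linear subspaces $X,Y\subseteq M$, let $[X,Y]$ be the linear span of the commutators $[x,y]=xy-yx$ with $x\in X$ and $y\in Y$. By an \emph{ideal} we mean a two-sided ideal, not assumed to be closed in any topology. For ideals $I,J\subseteq M$, let $IJ$ be the ideal spanned by the products $xy$ with $x\in I$ and $y\in J$. The identity
\begin{equation}\label{eq:easy}
[m,xy]=[mx,y]+[ym,x]
\end{equation}
shows that $[M,IJ]\subseteq[I,J]$. For $M=\mathcal{B}(H)$ with $H$ separable and infinite-dimensional, Dykema, Figiel, Weiss and Wodzicki proved that equality holds. The question whether $[M,IJ]=[I,J]$ for all ideals in all von Neumann algebras is posed in Thiel's paper \cite{Thiel}. The answer is yes.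

\begin{theorem}\label{thm:main}
Let $M$ be a von Neumann algebra and let $I,J\subseteq M$ be two-sided ideals, not necessarily norm-closed. Then $[M,IJ]=[I,J]$.
\end{theorem}

The statement is best read in terms of traces. Call a linear functional on an ideal $K$ a \emph{trace} if it vanishes on $[M,K]$. A subspace of a vector space is the intersection of the kernels of the functionals that vanish on it, and $[I,J]\subseteq IJ$ because $IJ=JI$ (see (I3) in Section~\ref{sec:prelim}). Hence Theorem~\ref{thm:main} says that every trace $\psi$ on $IJ$ satisfies $\psi(xy)=\psi(yx)$ for $x\in I$ and $y\in J$. By definition, a trace on $IJ$ lets one move a factor around a product only when the other factor already lies in $IJ$. The theorem says that it suffices that the two factors lie in $I$ and $J$, as for the usual trace of a product of two Hilbert--Schmidt operators. No continuity or positivity of $\psi$ is assumed.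

Two simple cases show where the content lies. If $I=I^2$, the identity $[x_1x_2,y]=[x_1,x_2y]+[x_2,yx_1]$ gives $[I,J]\subseteq[M,IJ+JI]=[M,IJ]$. This covers every norm-closed ideal $I$, because $I$ is spanned by positive elements and contains their square roots. So the theorem is about ideals, such as the Hilbert--Schmidt operators, that record a rate of decay. On the other hand, the statement is not a formal one. In the algebra $A=\mathbb{C}1+N$, where $N$ consists of the strictly upper triangular $3\times3$ matrices, the ideal $N$ satisfies $N^2=\mathbb{C}e_{13}$ and $[A,N^2]=0$, while $[e_{12},e_{23}]=e_{13}\ne0$. What this algebra lacks is a way to move an element from one part of the space to another. A von Neumann algebra has partial isometries and a comparison theory for projections that holds after cutting by central projections. One therefore expects the result for $\mathcal{B}(H)$ to persist, provided that ranks and traces can be replaced by center-valued quantities and all estimates are uniform over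 the center.

The proof runs as follows. It suffices to treat $[x,y]$ for positive contractions $x\in I$ and $y\in J$. Their size is measured by the spectral projections $E_k$ of $x$ and $F_l$ of $y$ for the intervals $(2^{-k},\infty)$ and $(2^{-l},\infty)$. In Section~\ref{sec:infinite} we split off the parts of $x$ and $y$ that are dominated by properly infinite projections; commutators that involve such a part have a short direct treatment. When all $E_k$ and $F_l$ are finite, we write $x=\sum2^{-k}X_k$ and $y=\sum2^{-l}Y_l$ with contractions $X_k,Y_l$ supported in $E_k,F_l$. The commutator $[X_k,Y_l]$ has trace zero and lives in a finite corner whose size is controlled by the smaller of $E_k$ and $F_l$. Grouping these terms, Section~\ref{sec:finite} reduces the theorem to Proposition~\ref{prop:key}, on series of trace-zero elements in increasing finite corners. Section~\ref{sec:model} shows the mechanism of that proposition in $\mathcal{B}(H)$. Its proof, in Section~\ref{sec:key}, needs a version with uniform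 constants of the statement that trace-zero elements of a finite algebra are sums of commutators; this is proved in Section~\ref{sec:tracezero}. Section~\ref{sec:consequences} contains two consequences of the theorem.

\section{A model computation in $\mathcal{B}(H)$}\label{sec:model}

Let $M=\mathcal{B}(H)$ with $H$ separable and infinite-dimensional, and let $q_1,q_2,q_3,\dots$ be orthogonal projections of ranks $1,1,2,4,8,\dots$. Then $Q_n=q_1+\dots+q_n$ has rank $2^{n-1}$, which is the rank of $q_{n+1}$. Put $\tau_n=2^{-n}$ and $V=\sum_n\tau_nq_n$, and let $K$ be any ideal that contains $V$. The operators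
\[
T_n=\tau_n(Q_{n-1}-q_n)\in Q_nMQ_n\qquad(n\ge2)
\]
have trace zero and norm $\tau_n$. In $T=\sum_{n\ge2}T_n$ the coefficient of $q_j$ is $\sum_{n>j}2^{-n}-2^{-j}=0$ for $j\ge2$, and it is $\frac12$ for $j=1$. So $T=\frac12q_1$: a norm-convergent series of trace-zero operators has a sum of nonzero trace. We show that nevertheless $T\in[M,K]$.

The idea is to pass the trace from each block to the next, spreading it more and more thinly. Choose partial isometries $w_n$ with $w_n^*w_n=q_n$ and $p_{n+1}:=w_nw_n^*\le q_{n+1}$, and put $W=\sum_nw_n$. For $b=\sum_n\beta_nq_n$ with bounded scalars $\beta_n$,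
\[
[W^*,Wb]=W^*Wb-WbW^*=\sum_n\beta_nq_n-\sum_n\beta_np_{n+1}.
\]
Subtracting this commutator removes trace $\beta_n\operatorname{rank}q_n$ from the $n$-th block and adds it to the next one. The amount to be passed on is $\frac12$ at every step, so we take $\beta_n=(2\operatorname{rank}q_n)^{-1}$, that is, $\beta_1=\frac12$ and $\beta_n=2^{1-n}$ for $n\ge2$. Then $b=V(q_1+2\sum_{n\ge2}q_n)\in K$. Since $p_2=q_2$ and $\beta_1=\beta_2$,
\[
T-[W^*,Wb]=\sum_{n\ge2}(\beta_{n-1}p_n-\beta_nq_n)=\sum_{n\ge3}2^{1-n}\bigl(p_n-(q_n-p_n)\bigr).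
\]
Now every block has trace zero. For $n\ge3$ the projections $p_n$ and $q_n-p_n$ both have rank $2^{n-3}$; choose $v_n$ with $v_n^*v_n=p_n$, $v_nv_n^*=q_n-p_n$, and put $v=\sum_{n\ge3}v_n$. The blocks are orthogonal, so the commutators $[v_n^*,2^{1-n}v_n]$ add up to the single commutator $[v^*,2Vv]$, and $T=[W^*,Wb]+[v^*,2Vv]\in[M,K]$.

The hypothesis $V\in K$ cannot be dropped: if $K$ is the trace class, the trace vanishes on $[M,K]$ and $T\notin[M,K]$; here $\operatorname{Tr}V=\infty$.

The same scheme applies to arbitrary scalars $\tau_n\ge0$ with $\tau_{n+1}\le\frac12\tau_n$ and arbitrary trace-zero $T_n\in Q_nMQ_n$ with $\|T_n\|\le2\tau_n$. The diagonal blocks $B_n=q_nTq_n=\sum_{k\ge n}q_nT_kq_n$ have norm at most $4\tau_n$. The trace to be passed from $q_n$ to $q_{n+1}$ is the total trace of the first $n$ blocks, and since $T_1,\dots,T_n$ have trace zero,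
\[
\Bigl|\sum_{j\le n}\operatorname{Tr}B_j\Bigr|=|\operatorname{Tr}(Q_nTQ_n)|=\Bigl|\sum_{k>n}\operatorname{Tr}(Q_nT_kQ_n)\Bigr|\le4\tau_{n+1}\operatorname{rank}Q_n\le8\tau_{n+1}\operatorname{rank}q_n .
\]
Thus $|\beta_n|\le8\tau_{n+1}$. This is the main point: the coefficient is of the size $\tau_{n+1}$ that the \emph{receiving} block can afford, although $\tau_{n+1}$ may be much smaller than $\tau_n$. The corrected blocks $B_n-\beta_nq_n+\beta_{n-1}p_n$ have trace zero and norm at most $16\tau_n$.

Four things remain for the general case. The off-diagonal blocks of $T$ must be removed. Trace-zero elements of the finite corners must be written as commutators with bounds that do not depend on the corner. The projections $q_n$ need not double in size, so they must be regrouped. Finally, ranks, traces and the numbers $\tau_n$ become central elements, and the regrouping depends on the point of the center.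

\section{Projections, traces and ideals}\label{sec:prelim}

Throughout, $M$ is a von Neumann algebra with center $Z$. We recall the standard facts that we use; see \cite[Ch.~6, 8]{KR} and \cite[Ch.~V]{Tak}.

\subsection*{Notation} For $a\in M$, $\ell(a)$ is the range projection of $a$; for $a\ge0$ it is the support $s(a)$. For a projection $e$, the central support $c(e)$ is the least central projection above $e$; for $\zeta\in Z$, $\zeta e=0$ if and only if $\zeta c(e)=0$, and $c(ze)=zc(e)$ for a central projection $z$. We write $e\sim f$ if $e=v^*v$ and $f=vv^*$ for some $v\in M$, and $e\precsim f$ if $e\sim f'\le f$. A projection $e$ is \emph{finite} if $e\sim e'\le e$ implies $e'=e$, and \emph{properly infinite} if $e\neq0$ and $ze$ is infinite or $0$ for every central projection $z$. A relation holds \emph{on} a central projection $z$ if it holds after multiplication by $z$. Equalities, inequalities, norm bounds and subequivalences may be checked on each member of an orthogonal family of central projections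 with sum $1$.

If $(e_i)$ and $(f_i)$ are orthogonal families of projections and $a_i\in f_iMe_i$ is a bounded family, then $\sum_ia_i$ converges strongly, has norm $\sup_i\|a_i\|$, and may be multiplied term by term. All infinite sums below are of this kind or converge absolutely in norm.

\subsection*{Projections}
\begin{itemize}
\item[(P1)] \emph{Additivity.} If $(e_i)$, $(f_i)$ are orthogonal families with $e_i\sim f_i$ (or $e_i\precsim f_i$), then $\sum e_i\sim\sum f_i$ (or $\sum e_i\precsim\sum f_i$). Also $\ell(a)\sim\ell(a^*)$, and $e\vee f-f\sim e-e\wedge f$.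
\item[(P2)] \emph{Comparison.} For projections $e,f$ there is a central projection $z$ with $ze\precsim zf$ and $(1-z)f\precsim(1-z)e$. The central projections $z$ with $ze\precsim zf$ are closed under central subprojections and orthogonal sums, so the sum $z_0$ of a maximal orthogonal family of them is the largest one. Since $1-z_0\le1-z$, we have $(1-z_0)f\precsim(1-z_0)e$.
\item[(P3)] \emph{Finite projections.} If $e\precsim f$ and $f$ is finite, then $e$ is finite. Finite joins of finite projections, and sums of finite projections with orthogonal central supports, are finite. If $R$ is finite and $\rho\sim\rho'$ with $\rho,\rho'\le R$, then $R-\rho\sim R-\rho'$.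
\item[(P4)] \emph{Properly infinite projections.} For a projection $e$ there is a largest central projection $z$ with $ze$ finite, and $(1-z)e$ is properly infinite or $0$. A properly infinite $e$ is a sum of two, and also of countably infinitely many, orthogonal projections equivalent to $e$. If $e$ is finite, $f$ is properly infinite and $c(e)\le c(f)$, then $e\precsim f$.
\item[(P5)] \emph{Finite algebras.} A finite von Neumann algebra is a direct sum of algebras $M_n(A_n)$ with $A_n$ abelian (type $\mathrm{I}_n$, $1\le n<\infty$) and an algebra of type $\mathrm{II}_1$. In an algebra $N$ of type $\mathrm{II}_1$ every projection $p$ is a sum of two equivalent orthogonal projections, and $pNp$ is of type $\mathrm{II}_1$ for $p\neq0$.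
\end{itemize}

To say that $e$ is at most $n$ times as large as $f$, view $M$ as the corner $M\otimes e_{11}$ of $M_n(M)$ and put $f^{\oplus n}=f\otimes1_n$. Then $e\precsim f^{\oplus n}$ means that there are $w_1,\dots,w_n\in fMe$ with $\sum_iw_i^*w_i=e$, namely the entries of a column that implements the subequivalence; the $w_i$ are contractions.
\begin{itemize}
\item[(P6)] If $e_1,\dots,e_n\precsim f$, then $e_1\vee\dots\vee e_n\precsim f^{\oplus n}$, because by (P1) the join is the orthogonal sum of the projections $e_1\vee\dots\vee e_i-e_1\vee\dots\vee e_{i-1}\precsim e_i$. If $e\precsim f^{\oplus n}$ and $f\precsim g^{\oplus m}$, then $e\precsim g^{\oplus nm}$ (multiply the implementing elements). If $f$ is finite, then $f^{\oplus n}$ is finite in $M_n(M)$, being the join of the projections $f\otimes e_{ii}\sim f\otimes e_{11}$.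
\end{itemize}

\subsection*{The center-valued trace} Let $Q$ be a finite projection. The center of $QMQ$ is $ZQ$, and $\zeta\mapsto\zeta Q$ is a $*$-isomorphism from $Zc(Q)$ onto $ZQ$. There is a linear map $t_Q\colon QMQ\to ZQ$ that is positive, faithful, normal, contractive and $Z$-linear, with $t_Q(Q)=Q$ and $t_Q(ab)=t_Q(ba)$. The element $t_Q(a)$ lies in the norm-closed convex hull of $\{uau^*:u\text{ unitary in }QMQ\}$. Projections in $QMQ$ with the same trace are equivalent.

\subsection*{Ideals} Let $I,J$ be ideals of $M$.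
\begin{itemize}
\item[(I1)] \emph{$I$ is self-adjoint and spanned by its positive elements.} If $a=u|a|\in I$ is the polar decomposition, then $|a|=u^*a\in I$ and $a^*=|a|u^*\in I$. If $a=a^*\in I$, then $a_\pm$ is $\pm a$ times a spectral projection of $a$.
\item[(I2)] \emph{$I$ is hereditary, and $b^{1/2}Gb^{1/2}\in I$ for $b\in I_+$, $G\in M$.} If $0\le a\le b\in I$, the map $b^{1/2}\xi\mapsto a^{1/2}\xi$, extended by $0$ on the kernel of $b$, is a contraction $v$ that commutes with $M'$. So $v\in M$, $a^{1/2}=vb^{1/2}$ and $a=vbv^*\in I$. For the second claim write $G$ as a linear combination of four positive elements $G_i$ and use $b^{1/2}G_ib^{1/2}\le\|G_i\|b$.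
\item[(I3)] \emph{$IJ=JI$,} since $IJ=(IJ)^*=J^*I^*=JI$ by (I1).
\end{itemize}

\subsection*{Null elements} The elements whose trace we want to vanish live in different finite corners. The following notion does not depend on the corner.

\begin{definition}
An element $a\in M$ is \emph{null} if $a\in QMQ$ and $t_Q(a)=0$ for some finite projection $Q$. We write $a\approx b$ if $a-b$ is null.
\end{definition}

\begin{lemma}\label{lem:null}
\begin{itemize}
\item[(a)] If $a$ is null and $a\in PMP$ with $P$ finite, then $t_P(a)=0$.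
\item[(b)] The null elements form a $Z$-module. In particular $\approx$ is an equivalence relation, compatible with finite sums and with multiplication by $Z$.
\item[(c)] If $e,f$ are finite, $w\in fMe$ and $a\in eMf$, then $aw\approx wa$.
\item[(d)] Let $Q$ be finite, $a\in QMQ$, and let $(z_i)$ be orthogonal central projections with $\sum_iz_iQ=Q$. If every $z_ia$ is null, then $a$ is null.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $Q\le P$ be finite, $a\in QMQ$, and $t_Q(a)=\zeta Q$ with $\zeta\in Zc(Q)$. A unitary $u$ of $QMQ$ extends to the unitary $u+P-Q$ of $PMP$, so $t_P$ is constant on the closed convex hull of the $uau^*$, and $t_P(a)=t_P(\zeta Q)=\zeta t_P(Q)$. By faithfulness, $zt_P(Q)=t_P(zQ)$ vanishes for a central projection $z$ if and only if $zQ=0$; so $t_P(Q)$ has support $c(Q)P$. Hence $t_P(a)=0$ if and only if $\zeta c(Q)P=\zeta P=0$. As $\zeta=\zeta c(Q)$ and $Q\le P$, this holds if and only if $\zeta Q=0$. Two arbitrary finite projections are compared through their join, which is finite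 by (P3).

(b) By (a), two null elements have trace zero in a common finite corner, where the trace is $Z$-linear. (c) Both elements lie in the corner of $e\vee f$, where the trace kills $[a,w]$. (d) By (a), $z_it_Q(a)=t_Q(z_ia)=0$ for all $i$, and $t_Q(a)=\sum_iz_it_Q(a)$.
\end{proof}

\subsection*{Simultaneous embedding} To show that an element such as $\sum\tau_kq_k$ belongs to an ideal, we move each $q_k$ under a given projection $R_k$ by one partial isometry for all $k$. In $\mathcal{B}(H)$, for increasing finite-rank $R_k$, this is possible exactly when $\operatorname{rank}(q_1+\dots+q_k)\le\operatorname{rank}R_k$ for all $k$. We need a version in which the condition holds on a shrinking part of the center.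

\begin{lemma}\label{lem:embed}
Let $(q_k)_{k\ge1}$ be orthogonal projections, $Q_k=\sum_{j\le k}q_j$, let $\zeta_1\ge\zeta_2\ge\cdots$ be central projections, and let $R_k$ be finite projections with $\zeta_{k+1}R_k\le R_{k+1}$ and $\zeta_kQ_k\precsim\zeta_kR_k$. Then there is a partial isometry $W$ with $W^*W=\sum_k\zeta_kq_k$ and $W\zeta_kq_kW^*\le\zeta_kR_k$ for all $k$.
\end{lemma}

\begin{proof}
We construct $w_k$ with $w_k^*w_k=\zeta_kq_k$, $w_kw_k^*\le\zeta_kR_k$ and mutually orthogonal ranges; then $W=\sum_kw_k$ works. Let $w_j$ be given for $j<k$ and put $\rho=\zeta_k\sum_{j<k}w_jw_j^*$. For $j<k$ we have $\zeta_kR_j\le\zeta_kR_{j+1}\le\dots\le\zeta_kR_k$, so $\rho\le\zeta_kR_k$. Also $\rho\sim\zeta_k\sum_{j<k}\zeta_jq_j=\zeta_kQ_{k-1}$. Let $v^*v=\zeta_kQ_k$, $vv^*\le\zeta_kR_k$, and $\rho'=v\zeta_kQ_{k-1}v^*\sim\rho$. Since $R_k$ is finite, the choices made so far do not matter: by (P3),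
\[
\zeta_kR_k-\rho\sim\zeta_kR_k-\rho'\ge v\zeta_kq_kv^*\sim\zeta_kq_k .
\]
So there is $w_k$ with $w_k^*w_k=\zeta_kq_k$ and $w_kw_k^*\le\zeta_kR_k-\rho$. Its range projection lies under $\zeta_k$ and is orthogonal to $\zeta_kw_jw_j^*$, hence to $w_jw_j^*$, for $j<k$.
\end{proof}

\section{The properly infinite parts}\label{sec:infinite}

From now on $I,J$ are ideals of $M$ and $K=IJ=JI$. By \eqref{eq:easy} and (I1), Theorem~\ref{thm:main} follows once we show that $[x,y]\in[M,K]$ for positive contractions $x\in I$ and $y\in J$.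

For a positive contraction $x$ let $E_k=1_{(2^{-k},\infty)}(x)$, $k\ge0$, so that $0=E_0\le E_1\le\cdots$, and let $\hat x=\sum_{k\ge1}2^{-k}E_k$. On the spectral subspace $E_j-E_{j-1}$ of the interval $(2^{-j},2^{1-j}]$ we have $\hat x=\sum_{k\ge j}2^{-k}=2^{1-j}$. Hence
\begin{equation}\label{eq:hat}
x\le\hat x\le2x .
\end{equation}
We say that $x$ is \emph{of finite type} if all $E_k$ are finite. Traces are available only for such elements. For $M=\mathcal{B}(H)$ with $H$ separable, an $x\in I$ that is not of finite type has some $E_k\sim1$, which forces $I=M$. In general this fails: in the $\ell^\infty$-sum of countably many copies of $\mathcal{B}(H)$, the element $(2^{-n}1)_n$ generates a proper ideal and its nonzero spectral projections are properly infinite. The level at which $E_k$ becomes infinite depends on the point of the center, and we cut $x$ at that level.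

\begin{lemma}\label{lem:split}
Let $x\in I$ be a positive contraction. Then $x=x_f+x_\infty$ with positive contractions $x_f,x_\infty\in I$ such that $x_f$ is of finite type and $x_\infty\le d:=\sum_{j\ge1}2^{-j}D_j\in I$, where $0=D_0\le D_1\le\cdots$ are projections that are properly infinite or $0$.
\end{lemma}

\begin{proof}
Let $z_k$ be the largest central projection with $z_kE_k$ finite. Then $1=z_0\ge z_1\ge\cdots$; put $z_\infty=\bigwedge_kz_k$. The projections $z_\infty$ and $z_{k-1}-z_k$ $(k\ge1)$ are orthogonal with sum $1$. Define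
\[
x_f=z_\infty x+\sum_{k\ge1}(z_{k-1}-z_k)xE_{k-1},\qquad x_\infty=\sum_{k\ge1}(z_{k-1}-z_k)x(1-E_{k-1}),\qquad D_j=(1-z_j)E_j .
\]
Then $x=x_f+x_\infty$ with both terms positive, so they lie in $I$ by (I2). The projection $1_{(2^{-j},\infty)}(x_f)$ equals $E_j$ on $z_\infty$ and $E_{\min(j,k-1)}\le E_{k-1}$ on $z_{k-1}-z_k$. It is finite on each piece, hence finite by (P3). The $D_j$ increase and are properly infinite or $0$ by (P4), and $d\le\hat x\le2x$ gives $d\in I$. On $z_\infty$ we have $x_\infty=d=0$. On $z_{k-1}-z_k$ we have $d=\sum_{j\ge k}2^{-j}E_j$; there $x_\infty$ vanishes on $E_{k-1}$, while on $E_j-E_{j-1}$ with $j\ge k$ we have $d=2^{1-j}\ge x=x_\infty$. Hence $x_\infty\le d$.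
\end{proof}

Decompose $y=y_f+y_\infty$ in the same way, with $y_\infty\le d'=\sum_{l\ge1}2^{-l}D'_l\in J$. Then $[x,y]$ is a sum of four commutators. The three that involve an infinite part are treated in this section.

When both factors are infinite parts, the products themselves are sums of commutators: an element that can be repeated infinitely often without leaving $K$ is, up to a commutator, the difference of the repetition and its shift.

\begin{lemma}\label{lem:infinf}
We have $x_\infty y_\infty\in[M,K]$ and $y_\infty x_\infty\in[M,K]$.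
\end{lemma}

\begin{proof}
By (P4) there is a central projection $p$, properly infinite or $0$, with $1-p$ finite. The projections $(1-p)D_j$ and $(1-p)D'_l$ are finite, hence $0$, so $d,d',x_\infty,y_\infty\in pM$. If $p=0$ there is nothing to prove. Otherwise (P4) gives $s_0,s_1,\ldots\in pM$ with $s_n^*s_n=p$ and $\sum_ns_ns_n^*=p$. Since $s_n^*s_m=0$ for $n\ne m$, the map $\varphi(a)=\sum_ns_nas_n^*$ is a unital $*$-endomorphism of $pM$.

\emph{If $a\in pM$ and $\varphi(a)\in K$, then $a\in[M,K]$.} First, $a=s_0^*\varphi(a)s_0\in K$. The element $\sigma=\sum_ns_{n+1}s_n^*$ satisfies $\sigma^*\sigma=p$ and $\sigma\varphi(a)\sigma^*=\varphi(a)-s_0as_0^*$. Hence $[s_0^*,s_0a]=a-s_0as_0^*$ and $[\sigma^*,\sigma\varphi(a)]=s_0as_0^*$, and $a$ is the sum of these two commutators.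

\emph{We have $\varphi(d)\in I$.} We first construct orthogonal projections $G_j\le D_j$ with $G_j\sim D_j\sim D_j-\sum_{i\le j}G_i$. Given $G_1,\dots,G_j$ (none if $j=0$), additivity gives
\[
G:=D_{j+1}-\sum_{i\le j}G_i=(D_{j+1}-D_j)+\Bigl(D_j-\sum_{i\le j}G_i\Bigr)\sim D_{j+1}.
\]
So $G$ is properly infinite or $0$, and $G=G_{j+1}+G'$ with $G_{j+1}\sim G'\sim G$; then $D_{j+1}-\sum_{i\le j+1}G_i=G'\sim D_{j+1}$. Next, $\varphi(D_j)\sim D_j$, because both are sums of countably infinitely many orthogonal projections equivalent to $D_j$. So $\varphi(D_j-D_{j-1})\le\varphi(D_j)\sim G_j$, and there are $u_j$ with $u_j^*u_j=\varphi(D_j-D_{j-1})$ and $u_ju_j^*\le G_j$. Rearranging the series gives $d=\sum_j2^{1-j}(D_j-D_{j-1})$, so with $U=\sum_ju_j$,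
\[
\varphi(d)=\sum_j2^{1-j}\varphi(D_j-D_{j-1})=2U^*\Bigl(\sum_j2^{-j}G_j\Bigr)U,\qquad\sum_j2^{-j}G_j\le d\in I .
\]

By (I2), $\varphi(x_\infty)\le\varphi(d)$ lies in $I$. The same argument for $d'$ gives $\varphi(y_\infty)\in J$. Hence $\varphi(x_\infty y_\infty)$ and $\varphi(y_\infty x_\infty)$ lie in $K$, and the first step applies.
\end{proof}

An element of finite type cannot be repeated in this way: in $\mathcal{B}(H)$, $\varphi$ maps a rank-one projection to a projection of infinite rank. In the mixed case we use instead that a properly infinite projection absorbs countably many finite ones, so that for $x_f$ the element $d'$ is as large as a central element $g$ that dominates it.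

\begin{lemma}\label{lem:mixed}
We have $[x_f,y_\infty]\in[M,K]$ and $[x_\infty,y_f]\in[M,K]$.
\end{lemma}

\begin{proof}
Since $IJ=JI$, the roles of $(x,I)$ and $(y,J)$ are symmetric, and it suffices to treat $[x_f,y_\infty]$. Put $\omega_l=c(D'_l)-c(D'_{l-1})$ and $g=\sum_{l\ge1}2^{1-l}\omega_l\in Z$. On $\omega_l$ we have $D'_j=0$ for $j<l$, so $y_\infty\le d'=\sum_{j\ge l}2^{-j}D'_j\le2^{1-l}$; on $1-\sum_l\omega_l$ we have $y_\infty=d'=0$. Hence $y'=\sum_l2^{l-1}\omega_ly_\infty$ is a contraction in $M$ with $y_\infty=gy'$, and $[x_f,y_\infty]=[x_fg,y']$. It remains to show that $x_fg\in K$.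

The projections $e_k=1_{(2^{-k},2^{1-k}]}(x_f)$, $k\ge1$, are finite with sum $s(x_f)$. The projection $\omega_lD'_l$ has central support $\omega_l$ and is properly infinite if $\omega_l\ne0$. By (P4) it is a sum of orthogonal projections $G_{l,k}\sim\omega_lD'_l$, $k\ge1$, and $\omega_le_k\precsim G_{l,k}$. By (P1) there is $v_l$ with $v_l^*v_l=\omega_ls(x_f)$ and $v_lv_l^*\le\omega_lD'_l$. With $v=\sum_lv_l$,
\[
x_fg=x_f\,v^*\Bigl(\sum_l2^{1-l}v_lv_l^*\Bigr)v,\qquad\sum_l2^{1-l}v_lv_l^*\le2\sum_l2^{-l}D'_l=2d'\in J .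
\]
So $x_fg\in IJ=K$.
\end{proof}

\section{The finite parts: reduction to a series of null elements}\label{sec:finite}

The commutator $[x_f,y_f]$ is handled by the following result, the general form of the computation in Section~\ref{sec:model}. It concerns a single ideal.

\begin{proposition}\label{prop:key}
Let $K$ be an ideal of $M$, let $(q_n)_{n\ge1}$ be orthogonal finite projections, $Q_n=\sum_{j\le n}q_j$ with $Q_0=0$, and let $\tau_n\in Z_+$ satisfy $\tau_{n+1}\le\frac12\tau_n$ and $V=\sum_n\tau_nq_n\in K$. Let $T_n\in Q_nMQ_n$ be null with $T_n=\tau_nU_n$, $U_n\in M$, $\|U_n\|\le2$. Then $T=\sum_nT_n\in[M,K]$.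
\end{proposition}

The series converges absolutely, since $\|T_n\|\le2^{2-n}\|\tau_1\|$. The proof is given in Section~\ref{sec:key}.

For the rest of this section, $x\in I$ and $y\in J$ are positive contractions of finite type, $E_k=1_{(2^{-k},\infty)}(x)$ and $F_l=1_{(2^{-l},\infty)}(y)$. By \eqref{eq:hat}, $x=x'\hat x$ and $y=y'\hat y$, where $x',y'$ are positive contractions that are Borel functions of $x$ and $y$. Thus
\[
x=\sum_{k\ge1}2^{-k}X_k,\quad X_k=E_kx',\qquad y=\sum_{l\ge1}2^{-l}Y_l,\quad Y_l=F_ly',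
\]
with self-adjoint contractions $X_k\in E_kME_k$ and $Y_l\in F_lMF_l$. The commutator $[X_k,Y_l]$ lies in the corner of $E_k\vee\ell(Y_lE_k)\precsim E_k^{\oplus2}$, and also in a corner of size at most twice $F_l$. We want to use the smaller one. For $k,l\ge0$ let $z_{kl}$ be the largest central projection with $z_{kl}E_k\precsim z_{kl}F_l$. By (P2), and because $E_k$ and $F_l$ increase,
\begin{itemize}
\item[(Z1)] $z_{kl}E_k\precsim z_{kl}F_l$;
\item[(Z2)] $(1-z_{kl})F_l\precsim(1-z_{kl})E_k$;
\item[(Z3)] $z_{kl}\le z_{k,l+1}$ and $z_{k+1,l}\le z_{kl}$.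
\end{itemize}
With absolute convergence in norm,
\begin{equation}\label{eq:double}
[x,y]=\sum_{k,l\ge1}2^{-k-l}z_{kl}[X_k,Y_l]-\sum_{k,l\ge1}2^{-k-l}(1-z_{kl})[Y_l,X_k].
\end{equation}

\begin{proposition}\label{prop:half}
For any central projections $(z_{kl})_{k,l\ge0}$ with \textup{(Z1)--(Z3)}, the element $T=\sum_{k,l\ge1}2^{-k-l}z_{kl}[X_k,Y_l]$ lies in $[M,K]$, where $K=IJ$.
\end{proposition}

It helps to keep the case of a factor in mind. There $z_{kl}\in\{0,1\}$, and (Z3) says that $z_{kl}=1$ if and only if $l\ge l(k)$, for a nondecreasing function $l(k)$ with values in $\{0,1,\dots,\infty\}$. If $1\le l(k)<\infty$, then $F_{l(k)-1}\precsim E_k\precsim F_{l(k)}$. Summing over $l$ gives $T=\sum_k2^{-k}[X_k,y_k]$ with $y_k=\sum_{l\ge l(k)}2^{-l}Y_l$, and the $k$-th term is at most $2\tau_k$ in norm, where $\tau_k=2^{-k}2^{1-l(k)}$. In $\mathcal{B}(H)$, with $N=\operatorname{rank}E_k$, the $N$-th largest eigenvalues of $x$ and $y$ exceed $2^{-k}$ and $2^{-l(k)}$. So $\tau_k$ is at most twice their product, and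 this is why $V$ belongs to $IJ$. In the proof, $\varepsilon_{kl}$ is the part of the center where $l(k)=l$, and $z_{k\infty}$ is the part where $l(k)<\infty$.

\begin{proof}[Proof, assuming Proposition~\ref{prop:key}]
Put $z_{k,-1}=0$, $\varepsilon_{kl}=z_{kl}-z_{k,l-1}$ for $l\ge0$, and $z_{k\infty}=\bigvee_lz_{kl}=\sum_{l\ge0}\varepsilon_{kl}$. By (Z3),
\begin{equation}\label{eq:eps}
\varepsilon_{k+1,l}\le z_{k+1,l}\le z_{kl}=\sum_{l'\le l}\varepsilon_{kl'},\qquad z_{k+1,\infty}\le z_{k\infty}.
\end{equation}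
For $k\ge1$ let
\[
g_k=\sum_{l\ge0}2^{1-l}\varepsilon_{kl},\qquad\tau_k=2^{-k}g_k,\qquad y_k=\sum_{l\ge1}2^{-l}z_{kl}Y_l,\qquad T_k=2^{-k}[X_k,y_k].
\]
Then $T=\sum_{k\ge1}T_k$, $y_k=y_k^*$ and $y_k=z_{k\infty}y_k$. We verify the hypotheses of Proposition~\ref{prop:key}.

\emph{Step 1: sizes.} On $\varepsilon_{k+1,l}$ we have $g_{k+1}=2^{1-l}\le g_k$ by \eqref{eq:eps}, and $g_{k+1}=0$ on $1-z_{k+1,\infty}$. So $g_{k+1}\le g_k$ and $\tau_{k+1}\le\frac12\tau_k$. By (Z1), $\varepsilon_{k0}E_k=z_{k0}E_k\precsim F_0=0$, so $\varepsilon_{k0}X_k=0$ and $T_k=\sum_{l\ge1}\varepsilon_{kl}T_k$. For $l\ge1$, $\varepsilon_{kl}y_k=\varepsilon_{kl}\sum_{j\ge l}2^{-j}Y_j$ has norm at most $2^{1-l}$. Hence $\eta_k=\sum_{l\ge1}2^{l-1}\varepsilon_{kl}y_k$ is a contraction, and $U_k=[X_k,\eta_k]$ satisfies $\|U_k\|\le2$ and $\tau_kU_k=T_k$.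

\emph{Step 2: the corners.} The natural corner for $T_k$ is $z_{k\infty}E_k\vee\ell(y_kE_k)$, but these projections need not increase, because $y_k$ changes with $k$. In a factor, $y_{k-1}-y_k=\sum_{l(k-1)\le l<l(k)}2^{-l}Y_l$ has range under $F_{l(k)-1}\precsim E_k$, so we can afford to add this projection. Where $l(k)=\infty$ we have $T_k=0$ and keep the previous corner. Accordingly, let
\[
\Phi_k=\sum_{l\ge1}\varepsilon_{kl}F_{l-1},\qquad Q_k^\circ=z_{k\infty}E_k\vee\Phi_k\vee\ell(y_kE_k)\le z_{k\infty},\qquad Q_k=Q_k^\circ+(1-z_{k\infty})Q_{k-1},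
\]
with $Q_0=0$.

We show $Q_{k-1}\le Q_k$. This is trivial for $k=1$ and on $1-z_{k\infty}$. Let $k\ge2$. Since $z_{k\infty}\le z_{k-1,\infty}$, we have $z_{k\infty}Q_{k-1}=z_{k\infty}Q_{k-1}^\circ$, and we check the three terms of the join. First, $z_{k\infty}E_{k-1}\le z_{k\infty}E_k$. Second, by \eqref{eq:eps}, $\varepsilon_{kl}\Phi_{k-1}=\sum_{1\le l'\le l}\varepsilon_{kl}\varepsilon_{k-1,l'}F_{l'-1}$, which is $0$ for $l=0$ and lies under $\varepsilon_{kl}F_{l-1}$ for $l\ge1$; so $z_{k\infty}\Phi_{k-1}\le\Phi_k$. Third, $z_{k\infty}(y_{k-1}-y_k)=\sum_{l\ge1}2^{-l}z_{k\infty}(z_{k-1,l}-z_{kl})Y_l$, and the $l$-th term has range under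
\[
z_{k\infty}(1-z_{kl})F_l=\sum_{l'>l}\varepsilon_{kl'}F_l\le\sum_{l'>l}\varepsilon_{kl'}F_{l'-1}\le\Phi_k .
\]
So the range of $z_{k\infty}y_{k-1}E_{k-1}=z_{k\infty}(y_{k-1}-y_k)E_{k-1}+y_kE_kE_{k-1}$ lies under $\Phi_k\vee\ell(y_kE_k)$.

We show $Q_k\precsim E_k^{\oplus3}$; in particular $Q_k$ is finite. For $l\ge1$ we have $\varepsilon_{kl}\le1-z_{k,l-1}$, so (Z2) gives $\varepsilon_{kl}F_{l-1}\precsim\varepsilon_{kl}E_k$, and $\Phi_k\precsim z_{k\infty}E_k$. Also $\ell(y_kE_k)\sim\ell(E_ky_k)\le z_{k\infty}E_k$. By (P6), $Q_k\precsim E_k^{\oplus3}$ on $z_{k\infty}$. On $1-z_{k\infty}$, induction gives $Q_k=Q_{k-1}\precsim E_{k-1}^{\oplus3}\le E_k^{\oplus3}$.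

\emph{Step 3: $T_k\in Q_kMQ_k$ is null.} The element $X_ky_k$ has range under $z_{k\infty}E_k\le Q_k$, and its adjoint $y_kX_k=y_kE_kX_k$ has range under $\ell(y_kE_k)\le Q_k$. So $X_ky_k=X_ky_kQ_k=(z_{k\infty}X_k)(Q_ky_kQ_k)$, where $z_{k\infty}X_k\in Q_kMQ_k$. Taking adjoints, $T_k=2^{-k}[z_{k\infty}X_k,Q_ky_kQ_k]$ is a commutator in $Q_kMQ_k$.

\emph{Step 4: $V=\sum_k\tau_kq_k\in K$, where $q_k=Q_k-Q_{k-1}$.} We first move $V$ under a function of $x$ with central coefficients. Apply Lemma~\ref{lem:embed} in $M_3(M)$ with $\zeta_k=1$ and $R_k=E_k^{\oplus3}$. It gives $W$ with $W^*W=\sum_kq_k$ and $Wq_kW^*\le E_k^{\oplus3}$; since $W^*W$ lies in the corner $M\otimes e_{11}$, $W$ is a column with entries $w_1,w_2,w_3\in M$. With $h=\sum_k\tau_kE_k$,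
\[
V=W^*\Bigl(\sum_k\tau_kWq_kW^*\Bigr)W\le W^*(h\otimes1_3)W=\sum_{i=1}^3w_i^*hw_i .
\]
By (I2) it suffices to show $h\in K$. With $e_j=E_j-E_{j-1}$ and $\sum_{k\ge j}\tau_k\le2\tau_j$,
\[
h=\sum_j\Bigl(\sum_{k\ge j}\tau_k\Bigr)e_j\le2\sum_j\tau_je_j=2\Bigl(\sum_j2^{-j}e_j\Bigr)\Bigl(\sum_jg_je_j\Bigr).
\]
The first factor is at most $x$, hence in $I$. We move the second factor under $y$. Apply Lemma~\ref{lem:embed} to the projections $e_j$, with partial sums $E_j$, and to $\zeta_j=z_{j\infty}$ and $R_j=\sum_{l\ge0}\varepsilon_{jl}F_l$, which is finite by (P3). By (Z1), $\varepsilon_{jl}E_j\precsim\varepsilon_{jl}F_l$, so $\zeta_jE_j\precsim R_j=\zeta_jR_j$. By \eqref{eq:eps}, $\varepsilon_{j+1,l}R_j=\sum_{l'\le l}\varepsilon_{j+1,l}\varepsilon_{jl'}F_{l'}\le\varepsilon_{j+1,l}F_l$, so $\zeta_{j+1}R_j\le R_{j+1}$. We obtain a partial isometry $W'$ such that the orthogonal projections $\rho_j=W'z_{j\infty}e_jW'^*\le R_j$ satisfy $\varepsilon_{jl}\rho_j\le F_l$. For fixed $l$, $\sum_j\varepsilon_{jl}\rho_j$ is a projection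 under $F_l$, and it is $0$ for $l=0$. As $g_j=g_jz_{j\infty}$,
\[
\sum_jg_je_j=W'^*\Bigl(\sum_jg_j\rho_j\Bigr)W',\qquad\sum_jg_j\rho_j=\sum_{l\ge1}2^{1-l}\sum_j\varepsilon_{jl}\rho_j\le\sum_{l\ge1}2^{1-l}F_l=2\hat y\le4y .
\]
So $\sum_jg_je_j\in J$, and $h$ is dominated by a positive element of $IJ$. Hence $h\in K$ and $V\in K$.

Proposition~\ref{prop:key} now gives $T\in[M,K]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:key}]
By Lemmas \ref{lem:split}, \ref{lem:infinf} and \ref{lem:mixed}, it remains to show $[x,y]\in[M,K]$ for $x,y$ of finite type. The first series in \eqref{eq:double} lies in $[M,K]$ by Proposition~\ref{prop:half}. For the second put $z'_{lk}=1-z_{kl}$. With $(x,E,k)$ and $(y,F,l)$ interchanged, (Z1) and (Z2) for $z'$ are (Z2) and (Z1) for $z$, and (Z3) for $z'$ reads $1-z_{kl}\le1-z_{k+1,l}$ and $1-z_{k,l+1}\le1-z_{kl}$, which is (Z3) for $z$. So the second series lies in $[M,JI]=[M,K]$.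
\end{proof}

\section{Trace-zero elements of finite algebras}\label{sec:tracezero}

At the end of the proof of Proposition~\ref{prop:key} we must write infinitely many null elements, in orthogonal finite corners, as commutators at once. The commutators can be added up only if their number and the norms of their entries do not depend on the corner.

\begin{lemma}\label{lem:finite}
Let $N$ be a finite von Neumann algebra with center-valued trace $t$, and let $a\in N$ with $t(a)=0$. Then $a=\sum_{i=1}^{10}[f_i,h_i]$ with $f_i,h_i\in N$, $\|f_i\|\le1$ and $\|h_i\|\le4\|a\|$.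
\end{lemma}

The basic case is that of a diagonal matrix. It is a commutator of a shift with a weighted shift whose weights are the partial sums of the entries, and the entries can be ordered so that the partial sums stay small, whatever the size of the matrix.

\begin{lemma}\label{lem:diag}
Let $A$ be an abelian von Neumann algebra and let $\alpha_1,\dots,\alpha_n\in A$ be self-adjoint contractions with $\sum_i\alpha_i=0$. Then $\operatorname{diag}(\alpha_i)=[f,h]$ in $M_n(A)$ with $\|f\|,\|h\|\le1$.
\end{lemma}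

\begin{proof}
Let $\Sigma=\{s\in[-1,1]^n:\sum_is_i=0\}$. Every $s\in\Sigma$ can be permuted so that all partial sums lie in $[-1,1]$: if the current partial sum is positive, the remaining entries have negative sum and we choose a negative one; otherwise they have nonnegative sum and we choose a nonnegative one. For each permutation $\pi$ the set of $s$ for which the order $s_{\pi(1)},\dots,s_{\pi(n)}$ works is closed. Making these finitely many sets disjoint, we obtain a Borel partition $(\Sigma_\pi)$ of $\Sigma$. The joint spectrum of $(\alpha_1,\dots,\alpha_n)$ lies in $\Sigma$, so the projections $p_\pi=1_{\Sigma_\pi}(\alpha_1,\dots,\alpha_n)\in A$ have sum $1$. Let $v_\pi$ be the permutation matrix with $v_\pi\operatorname{diag}(s_i)v_\pi^*=\operatorname{diag}(s_{\pi(i)})$. After conjugation by the unitary $\sum_\pi p_\pi v_\pi$ we may assume that $\sigma_j=\sum_{i\le j}\alpha_i$ satisfies $\|\sigma_j\|\le1$. Since $\sigma_n=0$, the contractions $f=\sum_{j<n}e_{j,j+1}$ and $h=\sum_{j<n}\sigma_je_{j+1,j}$ satisfy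 $[f,h]=\sum_{j<n}\sigma_j(e_{jj}-e_{j+1,j+1})=\operatorname{diag}(\alpha_i)$.
\end{proof}

\begin{lemma}\label{lem:typeI}
Let $A$ be an abelian von Neumann algebra and $N=M_n(A)$. Every self-adjoint $b\in N$ is unitarily equivalent to a diagonal matrix.
\end{lemma}

\begin{proof}
The center of $N$ is $Z(N)=A1_n$. We first note that $c(q)e_{11}\precsim q$ for every projection $q\in N$. Indeed, let $z$ be central with $zq\precsim ze_{11}$ and $(1-z)e_{11}\precsim(1-z)q$. A subprojection of $e_{11}$ has the form $z'e_{11}$ with $z'$ central, so $zq\sim z'e_{11}$, and comparing central supports gives $z'=zc(q)$. In particular $t(q)\ge\frac1nc(q)$.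

We use induction on $n$; the case $n=1$ is trivial. Let $n\ge2$. We construct the smallest eigenvalue as a central element. The set of self-adjoint $\beta\in Z(N)$ with $\beta\le b$ is nonempty, bounded above, and directed upward, because the maximum of two members agrees with one of them on each of two complementary central projections. Its supremum $\beta_1$ is a strong limit of members, hence the largest member. Let $p$ be the kernel projection of $b-\beta_1\ge0$, and suppose that $z=1-c(p)\ne0$. The projections $q_\delta=z1_{[0,\delta)}(b-\beta_1)$ decrease to $zp=0$ as $\delta\downarrow0$. By normality $t(q_\delta)\to0$ strongly, hence $c(q_\delta)\to0$, and $z'=z-c(q_\delta)\neq0$ for some $\delta>0$. Since $z'q_\delta=0$, we have $z'(b-\beta_1)\ge\delta z'$, so $\beta_1+\delta z'\le b$, which contradicts maximality. Thus $c(p)=1$, and there is $e\le p$ with $e\sim e_{11}$. We have $be=\beta_1e=eb$. By (P3), $1-e\sim1-e_{11}$, so $ueu^*=e_{11}$ for a unitary $u$, and $ubu^*=\beta_1e_{11}+b_1$ with $b_1$ self-adjoint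 in $(1-e_{11})N(1-e_{11})=M_{n-1}(A)$. The induction hypothesis applies to $b_1$.
\end{proof}

In type $\mathrm{II}_1$ we diagonalize approximately. A step function of $b$ is conjugated into the diagonal of $M_{16}(A)$ for an abelian subalgebra $A$. The diagonal entries then sum to a small element of $A$ and not to $0$, and we control this sum by filling the diagonal from the top, so that at each point of the center at most one slot is partially filled.

\begin{lemma}\label{lem:approx}
Let $N$ be of type $\mathrm{II}_1$ and $b=b^*\in N$ with $t(b)=0$. Then $b=[f,h]+b'$ with $b'=b'^*$, $t(b')=0$, $\|f\|\le1$, $\|h\|\le2\|b\|$ and $\|b'\|\le\frac14\|b\|$.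
\end{lemma}

\begin{proof}
Let $\|b\|=1$ and $n=16$. Partition $[-1,1]$ into intervals of length at most $\frac1{16}$ with left endpoints $c_1<\dots<c_m$, and let $g_1,\dots,g_m$ be the corresponding spectral projections of $b$. Then $\sum_ig_i=1$ and $b''=\sum_ic_ig_i$ satisfies $\|b-b''\|\le\frac1{16}$, so $\|t(b'')\|=\|t(b''-b)\|\le\frac1{16}$.

\emph{A scale of diagonal projections.} Halving $1$ four times gives $n$ orthogonal projections of trace $\frac1n$, hence matrix units $(e_{ij})_{i,j\le n}$ in $N$ with $\sum_ie_{ii}=1$. Let $\mathbb{D}$ be the set of dyadic rationals in $[0,1]$. Repeated halving of $e_{11}$ gives an increasing family $(p_\delta)_{\delta\in\mathbb{D}}$ with $p_0=0$, $p_1=e_{11}$ and $t(p_\delta)=\delta/n$. Let $A\subseteq e_{11}Ne_{11}$ be the abelian von Neumann algebra generated by $Z(N)e_{11}$ and the $p_\delta$. We identify $M_n(A)$ with a unital subalgebra of $N$ and call $\sum_je_{j1}a_je_{1j}$ with $a_j\in A$ \emph{diagonal}. The diagonal elements form a strongly closed algebra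 that contains $Z(N)$. Let $\nu(a)=\sum_je_{1j}ae_{j1}$ be the sum of the diagonal entries of $a$. For $s=(j+\delta)/n\in\mathbb{D}$ with $0\le j<n$ and $\delta\in\mathbb{D}$ put
\[
P_s=\sum_{i\le j}e_{ii}+e_{j+1,1}\,p_\delta\,e_{1,j+1};
\]
the pairs $(j,1)$ and $(j+1,0)$ give the same projection. Then $P_s$ is diagonal and increasing in $s$, $t(P_s)=s$, and $\|\nu(P_s)-nse_{11}\|=\|p_\delta-\delta e_{11}\|\le1$.

For $\zeta\in Z(N)$ with $0\le\zeta\le1$ put $P_\zeta=\bigvee_{s\in\mathbb{D}}1_{[s,1]}(\zeta)P_s$. This projection increases with $\zeta$, and $P_0=0$, $P_1=1$. For a finite set $0=s_0<\dots<s_r=1$ in $\mathbb{D}$ put $s_{r+1}=\infty$ and $z_i=1_{[s_i,s_{i+1})}(\zeta)$. The join over this finite set is $P'=\sum_iz_iP_{s_i}$. It is diagonal, its trace is $\zeta'=\sum_is_iz_i$, and $\|\nu(P')-n\zeta'e_{11}\|\le1$, as one sees on each $z_i$. Along finer and finer sets, $P'$ increases strongly to $P_\zeta$ and $\zeta'\to\zeta$ in norm. Hence $P_\zeta$ is diagonal, $t(P_\zeta)=\zeta$ and $\|\nu(P_\zeta)-n\zeta e_{11}\|\le1$.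

\emph{Diagonalizing $b''$.} Let $\zeta_0=0$ and $\zeta_i=t(g_1+\dots+g_i)$, so $\zeta_m=1$. The projections $P_{\zeta_i}-P_{\zeta_{i-1}}$ have sum $1$ and traces $t(g_i)$, so there is a unitary $u$ with $ug_iu^*=P_{\zeta_i}-P_{\zeta_{i-1}}$ for all $i$. Summation by parts gives
\[
ub''u^*=c_m-\sum_{i<m}(c_{i+1}-c_i)P_{\zeta_i},\qquad t(b'')=c_m-\sum_{i<m}(c_{i+1}-c_i)\zeta_i .
\]
Put $\eta=\frac1n\nu(ub''u^*)\in A$. Since $\nu(1)=ne_{11}$, we get $\|n\eta-nt(b'')e_{11}\|\le\sum_{i<m}(c_{i+1}-c_i)\le2$, so $\|\eta\|\le\frac1{16}+\frac2{16}=\frac3{16}$. The element $a''=ub''u^*-\sum_je_{j1}\eta e_{1j}$ is self-adjoint and diagonal, its entries sum to $0$, and $\|a''\|\le2$. By Lemma~\ref{lem:diag}, $a''=[f_0,h_0]$ with $\|f_0\|\le1$ and $\|h_0\|\le2$. Put $f=u^*f_0u$, $h=u^*h_0u$ and $b'=b-[f,h]=(b-b'')+u^*\bigl(\sum_je_{j1}\eta e_{1j}\bigr)u$. Then $b'=b'^*$, $t(b')=0$ and $\|b'\|\le\frac1{16}+\frac3{16}=\frac14$.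
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:finite}]
The real and imaginary parts of $a$ have trace zero and norm at most $\|a\|$. So it suffices to write a self-adjoint contraction $a$ with $t(a)=0$ as a sum of five commutators with $\|f_i\|\le1$ and $\|h_i\|\le4$. These bounds pass to direct sums, so by (P5) we may assume that $N$ is of type $\mathrm{I}_n$ or $\mathrm{II}_1$. In type $\mathrm{I}_n$, Lemma~\ref{lem:typeI} makes $a$ diagonal, $t(a)=0$ says that the entries sum to $0$, and by Lemma~\ref{lem:diag} one commutator suffices.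

Let $N$ be of type $\mathrm{II}_1$. Iterating Lemma~\ref{lem:approx} in $N$ would give infinitely many commutators. We therefore move each remainder into a new corner of half the size, orthogonal to the earlier ones. This costs a factor $2$ in norm, which the factor $\frac14$ absorbs. Precisely, let $p,q$ be projections with $t(p)=2t(q)$. Halving $p$ gives partial isometries $v,v'$ with $v^*v+v'^*v'=p$ and $vv^*=v'v'^*=q$. For $c=c^*\in pNp$ the element $\tilde c=vcv^*+v'cv'^*\in qNq$ is self-adjoint and
\begin{equation}\label{eq:move}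
c-\tilde c=[v^*,vc]+[v'^*,v'c],\qquad\|\tilde c\|\le2\|c\|,\qquad t(\tilde c)=t(c).
\end{equation}
By repeated halving choose orthogonal projections $p_1,p_2,\dots$ with $t(p_k)=2^{-k}$. By \eqref{eq:move} with $p=1$ and $q=p_1$, $a$ is the sum of two commutators of contractions and a self-adjoint $b_1\in p_1Np_1$ with $\|b_1\|\le2$ and $t(b_1)=0$. Let $b_k=b_k^*\in p_kNp_k$ with $t(b_k)=0$ be given. By Lemma~\ref{lem:null}(a) it has trace zero in $p_kNp_k$, and Lemma~\ref{lem:approx} in this corner gives $b_k=[f_k,h_k]+b'_k$ with $\|f_k\|\le1$, $\|h_k\|\le2\|b_k\|$, $\|b'_k\|\le\frac14\|b_k\|$ and $t(b_k')=0$. Apply \eqref{eq:move} to $b'_k$ with partial isometries $v_k,v'_k$ from $p_k$ to $p_{k+1}$, and let $b_{k+1}\in p_{k+1}Np_{k+1}$ be the result. Then $\|b_{k+1}\|\le\frac12\|b_k\|$, so $b_1=\sum_k(b_k-b_{k+1})$ with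
\[
b_k-b_{k+1}=[f_k,h_k]+[v_k^*,v_kb'_k]+[v_k'^*,v'_kb'_k].
\]
Put $v=\sum_kv_k$, $v'=\sum_kv'_k$ and $\beta=\sum_kb'_k$. Since $v_k\in p_{k+1}Np_k$ and $b'_k\in p_kNp_k$, we have $v^*v\beta=\sum_kv_k^*v_kb'_k$ and $v\beta v^*=\sum_kv_kb'_kv_k^*$, and the same holds for $v'$. Hence
\[
b_1=\Bigl[\sum_kf_k,\sum_kh_k\Bigr]+[v^*,v\beta]+[v'^*,v'\beta],
\]
where $\|\sum_kh_k\|\le2\|b_1\|\le4$ and $\|\beta\|\le\frac12$. In total $a$ is a sum of five commutators with the required bounds.
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:key}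

We keep the notation of Proposition~\ref{prop:key} and put $Q_\infty=\sum_nq_n$, so $T\in Q_\infty MQ_\infty$. We write $a\equiv b$ if $a-b\in[M,K]$. If $\tau,\tau'\in Z_+$ and $\tau'\le C\tau$, then $\tau'=\kappa\tau$ with $\kappa\in Z$, $0\le\kappa\le C$; take for $\kappa$ the strong limit of the increasing sequence $\tau'(\tau+\frac1r)^{-1}$. So there are $\kappa_{ij}=\kappa_{ji}\in Z_+$ with
\[
\tau_j=\kappa_{ij}\tau_i\ \ (i\le j),\qquad\|\kappa_{ij}\|\le2^{-|i-j|},\qquad\tau_{\max(i,j)}=\tau_i^{1/2}\kappa_{ij}^{1/2}\tau_j^{1/2}.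
\]

\subsection{The off-diagonal blocks}

An element of $Q_\infty MQ_\infty$ is determined by its blocks $q_i\,\cdot\,q_j$. The decay of $\tau_n$ gives a criterion for membership in $K$ with some room to spare.

\begin{lemma}\label{lem:blocks}
Let $a_{ij}\in q_iMq_j$ with $\|a_{ij}\|\le C(1+|i-j|)$. Then there is $Y\in K\cap Q_\infty MQ_\infty$ with $q_iYq_j=\tau_{\max(i,j)}a_{ij}$ for all $i,j$.
\end{lemma}

\begin{proof}
For $r\in\mathbb{Z}$, the element $G_r=\sum_{j-i=r}\kappa_{ij}^{1/2}a_{ij}$ has norm at most $C(1+|r|)2^{-|r|/2}$, so $G=\sum_rG_r$ converges in norm. By (I2), $Y=V^{1/2}GV^{1/2}\in K$. Since $V^{1/2}q_i=\tau_i^{1/2}q_i$, the blocks of $Y$ are $\tau_i^{1/2}\kappa_{ij}^{1/2}\tau_j^{1/2}a_{ij}$.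
\end{proof}

Since $T_n\in Q_nMQ_n$, only the terms with $n\ge\max(i,j)=:m$ contribute to $q_iTq_j$:
\[
q_iTq_j=\sum_{n\ge m}\tau_nq_iU_nq_j=\tau_m\Gamma_{ij},\qquad\Gamma_{ij}=\sum_{n\ge m}\kappa_{mn}q_iU_nq_j,\qquad\|\Gamma_{ij}\|\le4 .
\]
Put $B_n=q_nTq_n=\tau_n\Gamma_{nn}$ and $\Delta=\sum_nB_n$. By Lemma~\ref{lem:blocks}, $\Delta\in K$.

For bounded scalars $\omega_n$ and $\Omega=\sum_n\omega_nq_n$, the commutator $[\Omega,Y]$ has blocks $(\omega_i-\omega_j)q_iYq_j$. To solve $[\Omega,Y]=T-\Delta$ we divide by $\omega_i-\omega_j$. A bounded sequence cannot be uniformly separated, but Lemma~\ref{lem:blocks} tolerates a loss of order $|i-j|$. Take $\omega_n=e^{2\pi\mathrm{i}n\sqrt2}$. For an integer $r\ge1$ and the integer $s$ nearest to $r\sqrt2$ we have $|r\sqrt2-s|\,|r\sqrt2+s|=|2r^2-s^2|\ge1$ and $|r\sqrt2+s|\le2\sqrt2\,r+\frac12\le4r$. So the distance from $r\sqrt2$ to $\mathbb{Z}$ is at least $\frac1{4r}$. Since $\sin\pi\theta\ge2\theta$ for $0\le\theta\le\frac12$,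
\[
|\omega_i-\omega_j|=2\bigl|\sin\bigl(\pi(i-j)\sqrt2\bigr)\bigr|\ge\frac1{|i-j|}\qquad(i\neq j).
\]
Lemma~\ref{lem:blocks} with $a_{ij}=(\omega_i-\omega_j)^{-1}\Gamma_{ij}$ for $i\ne j$ and $a_{ii}=0$ gives $Y\in K$ with $[\Omega,Y]=T-\Delta$. Hence $T\equiv\Delta$, and it remains to show $\Delta\in[M,K]$.

\subsection{Leading indices}

In Section~\ref{sec:model} we used that $q_n\precsim q_{n+1}$ and that $q_n$ is comparable in size to $Q_n$. Both can fail. If $q_1,q_2,q_3$ have ranks $N,1,N$ and $T_3=\tau_3(q_1-q_3)$, trace $N\tau_3$ has to go from $q_1$ to $q_3$, and passing it through $q_2$ would require a coefficient $N\tau_3$. The remedy is to skip indices until the size has doubled. In a factor, let $n_1$ be the first index with $Q_{n_1}\ne0$, and let $n_{i+1}$ be the first index $n>n_i$ with $Q_{n_i}\precsim Q_n-Q_{n_i}$, if there is one. We call the $n_i$ \emph{leading} and use the corners $r_{n_1}=Q_{n_1}$, $r_{n_{i+1}}=Q_{n_{i+1}}-Q_{n_i}$ with weights $\tau_{n_i}$. A block $B_n$ with $n_i<n<n_{i+1}$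 lies in the corner $r_{n_{i+1}}$ but is too large for its weight. We move it back to $r_{n_i}$, where the weight is larger, and there is room because $Q_{n_{i+1}-1}-Q_{n_i}\precsim Q_{n_i}$. The sequence of leading indices may terminate; then $Q_\infty$ is finite and no trace can escape.

In general we replace the statement that $n$ is leading by a central projection $\theta_n$. For $1\le m<n$ let $\mu_{mn}$ be the largest central projection with $\mu_{mn}Q_m\precsim\mu_{mn}(Q_n-Q_m)$; by (P2), $Q_n-Q_m\precsim Q_m$ on $1-\mu_{mn}$. Define recursively for $n\ge1$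
\[
\lambda_{0n}=\prod_{1\le j<n}(1-\theta_j),\qquad\lambda_{mn}=\theta_m\prod_{m<j<n}(1-\theta_j)\quad(1\le m<n),
\]
\[
\theta_n=\lambda_{0n}c(Q_n)+\sum_{1\le m<n}\lambda_{mn}\mu_{mn},
\]
and put $\pi_{mn}=\lambda_{mn}\theta_n$ for $1\le m<n$ and $\Lambda_m=\bigwedge_{n>m}\lambda_{mn}$. Thus $\lambda_{mn}$ is the part of the center where $m$ is the last leading index before $n$ (for $m=0$, where there is none), $\pi_{mn}$ is the part where $m$ and $n$ are consecutive leading indices, and $\Lambda_m$ is the part where $m$ is the last leading index.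

For fixed $n$, the $\lambda_{mn}$ with $0\le m<n$ are orthogonal with sum $1$. This follows by induction from $\lambda_{01}=1$, $\lambda_{m,n+1}=\lambda_{mn}(1-\theta_n)$ for $m<n$, and $\lambda_{n,n+1}=\theta_n$. So $\theta_n$ is a projection, $\lambda_{0n}\theta_n=\lambda_{0n}c(Q_n)$ and $\pi_{mn}=\lambda_{mn}\mu_{mn}$. By induction $\theta_n\le c(Q_n)$, because $\lambda_{mn}\le\theta_m\le c(Q_m)\le c(Q_n)$ for $1\le m<n$. We record four facts.
\begin{itemize}
\item[(L1)] $\lambda_{0n}Q_{n-1}=0$. For $n=1$ this is $Q_0=0$, and $\lambda_{0,n+1}=\lambda_{0n}(1-c(Q_n))$.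
\item[(L2)] $Q_n-Q_m\precsim Q_m$ on $\lambda_{m,n+1}$ for $1\le m\le n$. For $m=n$ this is trivial, and for $m<n$ we have $\lambda_{m,n+1}=\lambda_{mn}(1-\mu_{mn})$.
\item[(L3)] $Q_m\precsim Q_n-Q_m$ on $\pi_{mn}$ for $1\le m<n$, since $\pi_{mn}\le\mu_{mn}$.
\item[(L4)] $\theta_m=\Lambda_m+\sum_{n>m}\pi_{mn}$ is an orthogonal sum, since $\lambda_{mn}$ decreases in $n$ from $\lambda_{m,m+1}=\theta_m$ to $\Lambda_m$ and $\lambda_{mn}-\lambda_{m,n+1}=\pi_{mn}$.
\end{itemize}
The new corners are
\[
r_n=\lambda_{0n}\theta_nQ_n+\sum_{1\le m<n}\pi_{mn}(Q_n-Q_m).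
\]

\begin{lemma}\label{lem:corners}
The $r_n$ are orthogonal finite projections with $\theta_nq_n\le r_n\le\theta_nQ_n$ and $\theta_nQ_n\precsim r_n^{\oplus2}$. If $a_n\in r_nMr_n$ is a bounded sequence, then $\sum_n\tau_na_n\in K$.
\end{lemma}

\begin{proof}
Since $\theta_n=\lambda_{0n}\theta_n+\sum_{m<n}\pi_{mn}$ and $q_n\le Q_n-Q_m\le Q_n$ for $m<n$, we have $\theta_nq_n\le r_n\le\theta_nQ_n$. Let $n<n'$. For $0\le m<n$ the product $\lambda_{mn'}$ contains the factor $1-\theta_n$, so $\theta_nr_{n'}=\sum_{n\le m<n'}\theta_n\pi_{mn'}(Q_{n'}-Q_m)$ is orthogonal to $Q_n$, and $r_nr_{n'}=r_n\theta_nr_{n'}=0$. On $\lambda_{0n}\theta_n$ we have $Q_n=r_n$. On $\pi_{mn}$ we have $Q_n=Q_m+r_n$ with $Q_m\precsim r_n$ by (L3). So $\theta_nQ_n\precsim r_n^{\oplus2}$ by (P6).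

The projection $r_n$ commutes with all $q_j$ and lies under $Q_n$, so $Vr_n=\sum_{j\le n}\tau_jq_jr_n\ge\tau_nr_n$. Hence $V_r:=\sum_n\tau_nr_n\le V\sum_nr_n\le V$, and $V_r\in K$. By (I2), $\sum_n\tau_na_n=V_r^{1/2}\bigl(\sum_na_n\bigr)V_r^{1/2}\in K$.
\end{proof}

\subsection{Moving the non-leading blocks back}

For $m\ge1$ let $S_m=\sum_{n>m}\lambda_{m,n+1}q_n$; it collects the non-leading blocks that follow the leading index $m$. Apply Lemma~\ref{lem:embed} to the projections $q_n$, $n>m$, with partial sums $Q_n-Q_m$, to the decreasing projections $\zeta_n=\lambda_{m,n+1}\le\theta_m$, and to the constant sequence $R_n=\theta_mQ_m$. The hypothesis is (L2), and we obtain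
\[
S_m\precsim\theta_mQ_m\precsim r_m^{\oplus2}.
\]
So $S_m$ is finite, and there are $w'_m,w''_m\in r_mMS_m$ with $w_m'^*w'_m+w_m''^*w''_m=S_m$. The $S_m$ are orthogonal, because $\lambda_{m,n+1}\lambda_{m',n+1}=0$ for $m\ne m'$. From $\sum_{0\le m\le n}\lambda_{m,n+1}=1$, $\lambda_{n,n+1}=\theta_n$ and $\lambda_{0,n+1}q_n=0$, which holds by (L1), we get $S:=\sum_mS_m=\sum_n(1-\theta_n)q_n$. Hence
\[
\Delta=\sum_m\theta_mB_m+S\Delta,\qquad S\Delta=\sum_m\Delta_m,\qquad\Delta_m:=S_m\Delta=\sum_{n>m}\lambda_{m,n+1}B_n\in S_mMS_m .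
\]
Let $w'=\sum_mw'_m$ and $w''=\sum_mw''_m$. Then $w'^*w'+w''^*w''=S$, and $w'S\Delta w'^*=\sum_mw'_m\Delta_mw_m'^*$, and the same holds for $w''$. So
\[
[w'^*,w'S\Delta]+[w''^*,w''S\Delta]=S\Delta-\sum_mC_m,\qquad C_m:=w'_m\Delta_mw_m'^*+w''_m\Delta_mw_m''^*\in r_mMr_m .
\]
Since $S\Delta\in K$, we obtain $\Delta\equiv\sum_m(\theta_mB_m+C_m)$, with $m$-th term in $r_mMr_m$. Moreover $\Delta_m=\tau_m\Delta'_m$, where $\Delta'_m=\sum_{n>m}\kappa_{mn}\lambda_{m,n+1}\Gamma_{nn}$ is block diagonal of norm at most $\frac12\cdot4=2$. So $C_m=\tau_mC'_m$ with $C'_m\in r_mMr_m$ and $\|C'_m\|\le4$. By Lemma~\ref{lem:null}(c),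
\begin{equation}\label{eq:CD}
C_m\approx(w_m'^*w'_m+w_m''^*w''_m)\Delta_m=\Delta_m .
\end{equation}

\subsection{Transferring the trace forward}

On $\pi_{mn}$ the trace to be passed from $r_m$ to $r_n$ is that of $\sum_{j<n}B_j$. As in Section~\ref{sec:model}, the nullity of the $T_k$ shows that it is of size $\tau_n$. For $n\ge1$ let
\[
A_n=\sum_{k\ge n}Q_{n-1}T_kQ_{n-1}=\tau_nA'_n,\qquad A'_n=\sum_{k\ge n}\kappa_{nk}Q_{n-1}U_kQ_{n-1},\qquad\|A'_n\|\le4 .
\]
We have $Q_{n-1}TQ_{n-1}=\sum_{k<n}T_k+A_n$ with $T_k$ null, and $Q_{n-1}TQ_{n-1}-\sum_{j<n}B_j$ is the sum of the null elements $q_iTq_j=[q_i,q_iTq_j]$ with $i\ne j$ and $i,j<n$. Therefore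
\begin{equation}\label{eq:partial}
A_n\approx\sum_{j<n}B_j .
\end{equation}

Let $1\le m<n$. We express this trace as a central multiple of $r_m$, which requires that $r_m$ be comparable to $Q_{n-1}$ on $\pi_{mn}$. By (L2), $Q_{n-1}-Q_m\precsim Q_m$ on $\lambda_{mn}\ge\pi_{mn}$, so $\pi_{mn}Q_{n-1}\precsim(\pi_{mn}Q_m)^{\oplus2}$. Since $\pi_{mn}\le\theta_m$, Lemma~\ref{lem:corners} and (P6) give $\pi_{mn}Q_{n-1}\precsim(\pi_{mn}r_m)^{\oplus4}$. The implementing contractions $v_1,\dots,v_4$ lie in $Q_{n-1}MQ_{n-1}$, because $r_m\le Q_m\le Q_{n-1}$. For $t=t_{Q_{n-1}}$,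
\[
\pi_{mn}Q_{n-1}=t(\pi_{mn}Q_{n-1})=\sum_{i=1}^4t(v_i^*v_i)=\sum_{i=1}^4t(v_iv_i^*)\le4\,t(\pi_{mn}r_m).
\]
Write $t(\pi_{mn}r_m)=\rho Q_{n-1}$ and $t(\pi_{mn}A'_n)=\beta Q_{n-1}$ with $\rho,\beta\in Z\pi_{mn}$. Since $\pi_{mn}\le\theta_m\le c(Q_{n-1})$, the map $\zeta\mapsto\zeta Q_{n-1}$ is an injective $*$-homomorphism on $Z\pi_{mn}$, so $\rho\ge\frac14\pi_{mn}$ and $\|\beta\|\le4$. Put $b'_{mn}=\beta\rho^{-1}$, the inverse taken in $Z\pi_{mn}$, and $b_{mn}=\tau_nb'_{mn}$. Then $\|b'_{mn}\|\le16$ and $t(b_{mn}r_m)=\tau_n\beta Q_{n-1}=t(\pi_{mn}A_n)$. With \eqref{eq:partial},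
\begin{equation}\label{eq:transfer}
b_{mn}r_m\approx\pi_{mn}A_n\approx\pi_{mn}\sum_{j<n}B_j .
\end{equation}

By (L3), $\pi_{mn}r_m\le\pi_{mn}Q_m\precsim\pi_{mn}(Q_n-Q_m)=\pi_{mn}r_n$. Choose $w_{mn}$ with $w_{mn}^*w_{mn}=\pi_{mn}r_m$ and $p_{mn}:=w_{mn}w_{mn}^*\le\pi_{mn}r_n$. For distinct pairs $(m,n)$ the initial projections are orthogonal: the $r_m$ are orthogonal, and for fixed $m$ the $\pi_{mn}$ are orthogonal by (L4). The final projections are orthogonal as well: the $r_n$ are orthogonal, and for fixed $n$ the $\pi_{mn}\le\lambda_{mn}$ are orthogonal. So $W=\sum_{m<n}w_{mn}$ is a partial isometry. Let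
\[
b=\sum_{m<n}b_{mn}r_m=\sum_m\tau_m\Bigl(\sum_{n>m}\kappa_{mn}b'_{mn}\Bigr)r_m .
\]
The inner sum has terms with orthogonal central supports $\pi_{mn}$ and norms at most $\frac12\cdot16=8$, so $b\in K$ by Lemma~\ref{lem:corners}. We have $W^*Wb=b$ and $Wb=\sum_{m<n}b_{mn}w_{mn}$, hence $[W^*,Wb]=\sum_{m<n}b_{mn}r_m-\sum_{m<n}b_{mn}p_{mn}$. Subtracting this commutator, we get $\Delta\equiv\sum_mX_m$ with
\[
X_m=\theta_mB_m+C_m-\sum_{n>m}b_{mn}r_m+\sum_{1\le l<m}b_{lm}p_{lm}\in r_mMr_m .
\]
Each of the four terms is $\tau_m$ times an element of $r_mMr_m$, of norm at most $4$, $4$, $8$ and $16$; for the last, $b_{lm}=\tau_mb'_{lm}$, and the $b'_{lm}$ with $l<m$ have orthogonal central supports. So $X_m=\tau_mX'_m$ with $X'_m\in r_mMr_m$ and $\|X'_m\|\le32$. Multiplying $X'_m$ by the central projection $s(\tau_m)$, we may assume $X'_m=s(\tau_m)X'_m$.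

\subsection{The corrected blocks are null}

\begin{lemma}\label{lem:Xnull}
Every $X_m$ is null.
\end{lemma}

\begin{proof}
We fix the leading indices before and after $m$. The projection $\theta_m\ge r_m$ is the orthogonal sum of the $\lambda_{lm}\theta_m$ with $0\le l<m$, and by (L4) also of $\Lambda_m$ and the $\pi_{mn}$ with $n>m$. By Lemma~\ref{lem:null}(d) it suffices to show that $\alpha\gamma X_m$ is null for $\alpha=\lambda_{lm}\theta_m$ and $\gamma\in\{\pi_{mn}:n>m\}\cup\{\Lambda_m\}$.

\emph{The incoming term.} We claim that $\alpha\sum_{1\le l'<m}b_{l'm}p_{l'm}\approx\alpha\sum_{j<m}B_j$. If $l\ge1$, then $\alpha=\pi_{lm}$ and the left side is $b_{lm}w_{lm}w_{lm}^*\approx b_{lm}w_{lm}^*w_{lm}=b_{lm}r_l$ by Lemma~\ref{lem:null}(c); now use \eqref{eq:transfer}. If $l=0$, the left side is $0$ because $\alpha\le\lambda_{0m}$, and the right side is $0$ by (L1).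

\emph{The case $\gamma=\pi_{mn}$.} For $m<j<n$ we have $\gamma\le\lambda_{mn}\le\lambda_{m,j+1}$. For $j\ge n$ the product $\lambda_{m,j+1}$ contains the factor $1-\theta_n$ and $\gamma\le\theta_n$, so $\gamma\lambda_{m,j+1}=0$. By \eqref{eq:CD}, $\gamma C_m\approx\gamma\Delta_m=\gamma\sum_{m<j<n}B_j$. By (L4) and \eqref{eq:transfer}, $\gamma\sum_{n'>m}b_{mn'}r_m=b_{mn}r_m\approx\gamma\sum_{j<n}B_j$. Hence
\[
\alpha\gamma X_m\approx\alpha\gamma\Bigl(B_m+\sum_{m<j<n}B_j-\sum_{j<n}B_j+\sum_{j<m}B_j\Bigr)=0 .
\]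

\emph{The case $\gamma=\Lambda_m$.} Nothing is sent forward: $\Lambda_mb_{mn}=0$ for all $n>m$ by (L4). Since $\Lambda_m\le\lambda_{m,j+1}$ for all $j>m$, we have $\Lambda_m\Delta_m=\Lambda_m\sum_{j>m}B_j$, and so $\alpha\gamma X_m\approx\alpha\Lambda_m\Delta$. The projection $P=\Lambda_mQ_\infty=\Lambda_mQ_m+\Lambda_mS_m$ is finite, because $Q_m$ and $S_m$ are finite. The element $\Lambda_mT\in PMP$ is the norm-convergent sum of the null elements $\Lambda_mT_k\in PMP$, all in the same finite corner, so $t_P(\Lambda_mT)=0$ by Lemma~\ref{lem:null}(a). By normality and the trace property, applied to $\Lambda_mq_j$ and $\Lambda_mT$ in $PMP$,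
\[
t_P(\Lambda_m\Delta)=\sum_jt_P(\Lambda_mq_jTq_j)=\sum_jt_P(\Lambda_mTq_j)=t_P(\Lambda_mT)=0 .
\]
So $\Lambda_m\Delta$ is null, and so is $\alpha\gamma X_m$.
\end{proof}

\subsection{End of the proof}

By Lemmas \ref{lem:Xnull} and \ref{lem:null}(a), $\tau_mt_{r_m}(X'_m)=t_{r_m}(X_m)=0$, so $t_{r_m}(X'_m)=s(\tau_m)t_{r_m}(X'_m)=0$. Lemma~\ref{lem:finite} in the finite algebra $r_mMr_m$ gives $X'_m=\sum_{i=1}^{10}[f_{m,i},h_{m,i}]$ with $f_{m,i},h_{m,i}\in r_mMr_m$, $\|f_{m,i}\|\le1$ and $\|h_{m,i}\|\le128$. The corners are orthogonal and the bounds do not depend on $m$, so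
\[
\sum_mX_m=\sum_{i=1}^{10}\Bigl[\sum_mf_{m,i},\ \sum_m\tau_mh_{m,i}\Bigr],
\]
and $\sum_m\tau_mh_{m,i}\in K$ by Lemma~\ref{lem:corners}. Hence $T\equiv\Delta\equiv\sum_mX_m\equiv0$. This proves Proposition~\ref{prop:key}, and with it Proposition~\ref{prop:half} and Theorem~\ref{thm:main}. \qed

\section{Two consequences}\label{sec:consequences}

The space $[I,J]$ depends only on the product $IJ$.

\begin{corollary}\label{cor:product}
If $I,J,I',J'$ are ideals of $M$ with $IJ=I'J'$, then $[I,J]=[I',J']$. More generally, for ideals $I_1,\dots,I_r$, $1\le s<r$ and any permutation $\pi$ of $\{1,\dots,r\}$,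
\[
[I_{\pi(1)}\cdots I_{\pi(s)},\,I_{\pi(s+1)}\cdots I_{\pi(r)}]=[M,I_1\cdots I_r].
\]
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:main}, $[I,J]=[M,IJ]=[M,I'J']=[I',J']$, and the left side of the display is $[M,I_{\pi(1)}\cdots I_{\pi(r)}]$. The product of ideals is associative, and commutative by (I3).
\end{proof}

Because the theorem holds for all von Neumann algebras and for ideals that are not closed, it can be applied to principal ideals in an $\ell^\infty$-sum. This makes it automatically quantitative.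

\begin{corollary}\label{cor:uniform}
There is $n_0\in\mathbb{N}$ such that for every von Neumann algebra $M$ and all $x,y\in M$ there are $m_i,a_{ij},b_{ij},c_{ij}\in M$ of norm at most $n_0$ $(1\le i,j\le n_0)$ with
\[
[x,y]=\sum_{i=1}^{n_0}\Bigl[m_i,\ \sum_{j=1}^{n_0}a_{ij}\,x\,b_{ij}\,y\,c_{ij}\Bigr].
\]
\end{corollary}

\begin{proof}
Both sides are bilinear in $(x,y)$ for fixed coefficients, so we may assume $\|x\|=\|y\|=1$. Suppose that no $n_0$ works. Then for each $n$ there are a von Neumann algebra $M_n$ and $x_n,y_n\in M_n$ of norm $1$ that have no such representation with $n_0=n$. Let $M=\prod_nM_n$ be the $\ell^\infty$-sum, $x=(x_n)$, $y=(y_n)$, and let $I,J$ be the ideals generated by $x$ and $y$. By Theorem~\ref{thm:main}, $[x,y]\in[M,IJ]$. Elements of $IJ$ are finite sums of terms $(axb')(b''yc)=axbyc$ with $a,b,c\in M$. So $[x,y]$ is a finite sum of commutators $[m_i,\sum_ja_{ij}xb_{ij}yc_{ij}]$. Choose $n$ at least as large as the numbers of terms and the norms of all coefficients, and pad the sums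 with zeros. The $n$-th coordinate of this identity is a representation of $[x_n,y_n]$ with $n_0=n$, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KR}
Kadison and Ringrose, volume II, Chapters 6 and 8.

\bibitem{Tak}
Takesaki, volume I, Chapter V.

\bibitem{Thiel}
Hannes Thiel, \emph{Lie ideals in properly infinite C*-algebras}, arXiv:2412.16087 (2024).

\end{thebibliography}
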